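\title{Lifting the automorphism group of a manifold in Fujiki's class $\mathcal{C}$ to a K\"ahler model}

\begin{abstract}
Let $X$ be a compact complex manifold that is bimeromorphic to a compact K\"ahler manifold. We show that finitely many blow-ups along smooth $\operatorname{Aut}(X)$-invariant centers turn $X$ into a compact K\"ahler manifold $\widetilde X$ to which every automorphism of $X$ lifts; if $X$ is Moishezon, then $\widetilde X$ is projective. This answers a question of Luo, Meng and Zhang. The model principalizes the sum of all translates of the singularity ideal of a K\"ahler current. It is shown to be K\"ahler by duality with positive $dd^c$-closed currents, using that $\operatorname{Aut}(X)$ acts through a compact group on the space of classes that obstruct the K\"ahler property.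
\end{abstract}

\section{Introduction}\label{sec:intro}

A compact complex manifold $X$ is \emph{in Fujiki's class $\mathcal C$} if it is bimeromorphic to a compact K\"ahler manifold, and it is \emph{Moishezon} if it is bimeromorphic to a projective manifold. Projective manifolds are K\"ahler, so Moishezon manifolds are in class $\mathcal C$. By Hironaka's elimination of indeterminacies, such an $X$ is the image of a compact K\"ahler manifold $Y$ under a holomorphic bimeromorphic map $\sigma:Y\to X$, and one would like to study $X$ through $Y$. For the group $\operatorname{Aut}(X)$ of biholomorphic automorphisms this meets an obstacle: an automorphism $g$ of $X$ induces on $Y$ only the bimeromorphic self-map $\sigma^{-1}\circ g\circ\sigma$.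

A \emph{bimeromorphic model} of $X$ is a compact complex space $\widetilde X$, not required to be smooth, with a bimeromorphic holomorphic map $\sigma:\widetilde X\to X$. We say that $\operatorname{Aut}(X)$ \emph{lifts} to $\widetilde X$ if for every $g\in\operatorname{Aut}(X)$ there is an automorphism $\tilde g$ of $\widetilde X$ with $\sigma\circ\tilde g=g\circ\sigma$. Luo, Meng and Zhang \cite{LMZ} pose the following as an open question.

\begin{quote}
\emph{Let $X$ be a compact complex manifold that is Moishezon (respectively, in class $\mathcal C$). Is there always a projective (respectively, K\"ahler) bimeromorphic model of $X$ to which $\operatorname{Aut}(X)$ lifts?}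
\end{quote}

The answer is yes in both cases, and the model can be taken smooth.

\begin{theorem}\label{thm:main}
Let $X$ be a compact complex manifold in Fujiki's class $\mathcal C$ and let $\Gamma=\operatorname{Aut}(X)$. There is a composition $\pi:\widetilde X\to X$ of finitely many blow-ups with smooth $\Gamma$-invariant centers such that $\Gamma$ lifts to $\widetilde X$ and $\widetilde X$ is a compact K\"ahler manifold. If $X$ is Moishezon, then $\widetilde X$ is projective.
\end{theorem}

Throughout, a compact complex manifold may have finitely many connected components; it is called K\"ahler, projective, Moishezon or in class $\mathcal C$ if every component is. The theorem is proved in this generality. The lifts embed $\operatorname{Aut}(X)$ into $\operatorname{Aut}(\widetilde X)$ (Proposition~\ref{prop:action}), so every property of groups that passes to subgroups and holds for automorphism groups of compact K\"ahler (projective) manifolds holds for manifolds in class $\mathcal C$ (Moishezon manifolds). Corollary~\ref{cor:singular} extends the theorem to reduced spaces.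

\subsection*{The constraint imposed by lifting}
Let $\sigma:\widetilde X\to X$ be a model to which $\Gamma$ lifts. If $\sigma$ is an isomorphism over an open set $U$, then $\sigma=g\circ\sigma\circ\tilde g^{-1}$ is an isomorphism over $g(U)$. So the largest such open set is $\Gamma$-invariant, and $X$ may be modified only along an invariant set. The larger the group, the less room there is: if $\Gamma$ acts transitively, $\sigma$ must be an isomorphism, and the theorem asserts that $X$ itself is K\"ahler. A modification $Y\to X$ provided by the definition of class $\mathcal C$ has no reason to respect $\Gamma$, which may be noncompact and may have infinitely many components, so that no naive averaging is available. One could therefore expect a counterexample.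

\subsection*{The strategy}
A K\"ahler modification of $X$ can be encoded on $X$ by a K\"ahler current $T$ whose singularities are described by a coherent ideal $I$ (Section~\ref{sec:admissible}). Each $\gamma\in\Gamma$ yields a translate $\gamma^*T$ with ideal $\gamma^*I$. If $I$ has finitely many translates, one adds the currents, which multiplies the ideals, and principalizes the invariant product (Example~\ref{ex:finite}). An infinite product has no meaning, but the infinite \emph{sum} $J=\sum_\gamma\gamma^*I$ does: it is invariant, and it is a finite sum by the Noetherian property. On a functorial principalization $\widetilde X$ of $J$, each translate $\gamma^*T$ gives a closed form that is positive definite outside an analytic set $B_\gamma$, and finitely many $B_\gamma$ have empty intersection (Section~\ref{sec:model}). These partial K\"ahler forms lie in different cohomology classes, and an invariant class need not exist (Example~\ref{ex:torus}). Two facts overcome this. To conclude that $\widetilde X$ is K\"ahler, the classes need to agree only on a certain space $L(\widetilde X)$ of classes of currents (Section~\ref{sec:gluing});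 and $\Gamma$ acts on the dual of $L(X)$ through a compact group, over which one can average (Section~\ref{sec:average}).

\section{Classes, currents and blow-ups}\label{sec:prelim}

In this section $M$ and $N$ are compact complex manifolds.

\subsection{Forms and Bott--Chern classes}
We put $d^c=\frac1{4\pi i}(\partial-\bar\partial)$, so that $dd^c=\frac i{2\pi}\partial\bar\partial$ and $df\wedge d^cf=\frac i{2\pi}\partial f\wedge\bar\partial f\ge0$ for real $f$. For a smooth function $\chi$ of one real variable,
\begin{equation}\label{eq:chain}
dd^c\chi(f)=\chi'(f)\,dd^cf+\chi''(f)\,df\wedge d^cf .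
\end{equation}
A real $(1,1)$-form $\beta$ is a Hermitian form on each tangent space; we write $\beta(v)$ for its value on a tangent vector $v$, and inequalities between such forms are inequalities between these values. A \emph{Hermitian metric} is a smooth positive definite real $(1,1)$-form, and a \emph{K\"ahler form} is a closed one.

\begin{lemma}\label{lem:compact}
Let $f:M\to N$ be holomorphic, $\eta$ a Hermitian metric on $N$, and $\beta$ a smooth real $(1,1)$-form on $M$ that is positive definite on $\ker df$ at every point. Then $\beta+Cf^*\eta$ is positive definite for all large $C$.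
\end{lemma}

\begin{proof}
In the unit sphere bundle of $M$ for some metric, which is compact, the open sets $\{v:\beta(v)+C(f^*\eta)(v)>0\}$ increase with $C$ because $f^*\eta\ge0$. They cover, since $\beta(v)>0$ for $v\in\ker df$ and $(f^*\eta)(v)>0$ otherwise.
\end{proof}

Let $H(M)$ be the Bott--Chern group of closed smooth real $(1,1)$-forms modulo $dd^cC^\infty(M,\mathbb R)$, and let $\{\alpha\}$ be the class of $\alpha$. The space $H(M)$ is finite dimensional, and it is also computed by currents: every closed real current $T$ of bidegree $(1,1)$ can be written $T=\theta+dd^cu$ with $\theta$ smooth and closed and $u$ a distribution, and $\{T\}:=\{\theta\}$ depends only on $T$. If $T$ is smooth, so is $u$. If $T\ge0$, then $u$ is \emph{quasi-psh}, that is, locally the sum of a plurisubharmonic (psh) function and a smooth function.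

If a smooth metric $h$ on a line bundle is given in a local frame by the weight $e^{-w}$, its Chern form is $dd^cw$; multiplying $h$ by $e^{-u}$ adds $dd^cu$. For an effective divisor $E$ with a smooth metric on $\mathcal O(E)$, canonical section $s_E$ and Chern form $\theta_E$, the Poincar\'e--Lelong formula reads
\[
dd^c\log|s_E|^2=[E]-\theta_E ,
\]
where $[E]$ is the current of integration. The class $\{E\}:=\{\theta_E\}=\{[E]\}$ does not depend on the metric, and $\gamma^*\{E\}=\{\gamma^*E\}$ for an automorphism $\gamma$.

\subsection{Pluriharmonic currents and the space $L(M)$}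
Currents of \emph{bidegree} $(1,1)$, denoted $T$, represent classes in $H(M)$. Currents of \emph{bidimension} $(1,1)$, denoted $S$, are continuous linear functionals $\beta\mapsto\int\beta\wedge S$ on smooth real $(1,1)$-forms; they pair with such classes. The current $S$ is \emph{positive} if $\int\beta\wedge S\ge0$ whenever $\beta\ge0$. Then $S$ has measure coefficients, so $\beta\wedge S$ is a signed measure, and $\mathbf 1_BS$ is a positive current for every Borel set $B$. Given a Hermitian metric $\omega$, the \emph{mass} of $S$ is $\|S\|=\int\omega\wedge S$. If $-C\omega\le\beta\le C\omega$, then $|\int\beta\wedge S|\le C\|S\|$; hence $\|S\|=0$ only if $S=0$.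

Let $\mathcal S(M)$ be the convex cone of positive currents $S$ of bidimension $(1,1)$ with $dd^cS=0$, which means $\int dd^cf\wedge S=0$ for all $f\in C^\infty(M,\mathbb R)$. This is exactly the condition under which $S$ defines a class $\{S\}\in H(M)^*$ by
\[
\langle\{\alpha\},\{S\}\rangle=\int\alpha\wedge S .
\]
The basic example is integration over an irreducible compact curve $C\subset M$; its class is written $\{C\}$. Elements of $\mathcal S(M)$ are generalized effective curves, and they detect the K\"ahler property.

\begin{lemma}[Harvey--Lawson type criterion]\label{lem:HL}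
$M$ is K\"ahler if and only if there is no nonzero $S\in\mathcal S(M)$ with $\{S\}=0$.
\end{lemma}

\begin{proof}
If $\omega$ is a K\"ahler form and $\{S\}=0$, then $\|S\|=\langle\{\omega\},\{S\}\rangle=0$. Conversely, suppose $M$ is not K\"ahler. In the Fr\'echet space of smooth real $(1,1)$-forms, the subspace of closed forms is then disjoint from the open convex cone of positive definite forms. By the Hahn--Banach theorem there is a continuous functional $S$ that vanishes on closed forms and is strictly positive on positive definite forms. It is nonzero, and it is positive because $\beta\ge0$ is the limit of $\beta+t\omega$ as $t\downarrow0$, for any Hermitian metric $\omega$. It vanishes on the closed forms $dd^cf$, so $S\in\mathcal S(M)$, and $\{S\}=0$.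
\end{proof}

We shall cut such an obstructing current into pieces. The classes of the pieces form the following space.

\begin{definition}\label{def:L}
$L(M)\subset H(M)^*$ is the set of $z$ such that $z=\{S\}$ and $-z=\{S'\}$ for some $S,S'\in\mathcal S(M)$.
\end{definition}

Since $\mathcal S(M)$ is a convex cone and the condition is symmetric in $\pm z$, the set $L(M)$ is a linear subspace. Moreover,
\begin{equation}\label{eq:pieces}
R_1,\dots,R_\ell\in\mathcal S(M),\quad\{R_1+\dots+R_\ell\}=0\quad\Longrightarrow\quad\{R_i\}\in L(M)\ \text{ for all } i,
\end{equation}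
because $-\{R_i\}=\{\sum_{j\ne i}R_j\}$. If $M$ is K\"ahler, then $L(M)=0$: for $z$ as in the definition, $\{S+S'\}=0$ forces $S+S'=0$, hence $S=0$.

For a holomorphic map $f:M\to N$ define $f_*S$ by $\int\beta\wedge f_*S=\int f^*\beta\wedge S$. Pullback preserves semipositivity of forms and commutes with $dd^c$, so $f_*\mathcal S(M)\subset\mathcal S(N)$ and $\langle f^*A,\{S\}\rangle=\langle A,\{f_*S\}\rangle$. Thus the transpose $f_*:H(M)^*\to H(N)^*$ of $f^*$ sends $\{S\}$ to $\{f_*S\}$, and
\begin{equation}\label{eq:pushL}
f_*L(M)\subset L(N).
\end{equation}

\subsection{Ideals and blow-ups}\label{sub:ideals}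
Let $I\subset\mathcal O_X$ be a coherent ideal on a complex manifold $X$, with zero set $V(I)$. For a holomorphic map $p:W\to X$ from a complex manifold $W$, compact or not, $I\mathcal O_W$ is the ideal generated by the functions $f\circ p$, $f\in I$; its zero set is $p^{-1}(V(I))$. For $\gamma\in\operatorname{Aut}(X)$ we write $\gamma^*I$ for the ideal so obtained from $p=\gamma$; then $\tau^*\gamma^*I=(\gamma\circ\tau)^*I$. We say that $p$ \emph{principalizes $I$ with divisor $D$} if $I\mathcal O_W=\mathcal O_W(-D)$ for an effective divisor $D$, possibly zero. Concretely, if $f_j$ are local generators of $I$ and $e$ is a local equation of $D$, then $f_j\circ p=e\,h_j$ with holomorphic $h_j$ that have no common zero.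

Let $\tau:X_1\to X$ be the blow-up of a smooth center $Z$, that is, of a nowhere dense closed submanifold, with ideal $I_Z$. Then $X_1$ is a manifold, $\tau$ principalizes $I_Z$ with the exceptional divisor $E=\mathbb P(N_Z)$, and every map principalizing $I_Z$ factors uniquely through $\tau$. An automorphism of $X$ that preserves $Z$ lifts to an automorphism of $X_1$ that preserves $E$. We use principalization in its functorial form (Hironaka; Bierstone--Milman \cite{BM}; W\l odarczyk \cite{Wl}).

\begin{theorem}[Functorial principalization]\label{thm:princ}
Let $X$ be a compact complex manifold and $J$ a coherent ideal with $V(J)$ nowhere dense. There is a finite sequence of blow-ups $\tau_i:X_{i+1}\to X_i$, $0\le i<r$, $X_0=X$, with smooth centers $Z_i\subset X_i$, whose composition $\pi:X_r\to X$ principalizes $J$, and such that every $\gamma\in\operatorname{Aut}(X)$ with $\gamma^*J=J$ lifts to each $X_i$ as an automorphism preserving $Z_i$.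
\end{theorem}

The form $\pi^*\omega$ degenerates along the contracted directions. The next lemma repairs this at the cost of an invariant divisor class.

\begin{lemma}\label{lem:tower}
Let $\pi:X_r\to\dots\to X_0=X$ be a composition of blow-ups with smooth centers $Z_i$ of a compact complex manifold with Hermitian metric $\omega$. There are an integer $b\ge1$, an effective divisor $G$ on $X_r$ and a smooth metric on $\mathcal O(G)$ such that $\omega'=b\,\pi^*\omega-\theta_G$ is a Hermitian metric on $X_r$. If $\gamma\in\operatorname{Aut}(X)$ lifts to every $X_i$ and preserves every $Z_i$, then its lift $\tilde\gamma$ to $X_r$ satisfies $\tilde\gamma^*G=G$. If $\omega$ is K\"ahler, so is $\omega'$.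
\end{lemma}

\begin{proof}
Consider one blow-up $\tau_i$, with exceptional divisor $E_{i+1}$. In coordinates, $\tau_i(u_1,\dots,u_k,u')=(u_1,u_1u_2,\dots,u_1u_k,u')$ and $E_{i+1}=\{u_1=0\}$. So $\ker d\tau_i$ is zero off $E_{i+1}$, and on $E_{i+1}$ it is spanned by $\partial_{u_2},\dots,\partial_{u_k}$, the tangent space to the fiber of $E_{i+1}\to Z_i$. The restriction of $\mathcal O(E_{i+1})$ to $E_{i+1}=\mathbb P(N_{Z_i})$ is the tautological line bundle. A Hermitian metric on $N_{Z_i}$ induces on it a metric whose Chern form on each fiber is minus a Fubini--Study form. Extend this metric to $\mathcal O(E_{i+1})$ by a partition of unity. By Lemma~\ref{lem:compact}, for a Hermitian metric $\omega_i$ on $X_i$ there is an integer $C_i\ge1$ such that $\omega_{i+1}=C_i\tau_i^*\omega_i-\theta_{E_{i+1}}$ is a Hermitian metric. Starting from $\omega_0=\omega$, $b_0=1$, $G_0=0$, we get $\omega_i=b_i\pi_i^*\omega-\theta_{G_i}$, where $\pi_i:X_i\to X$ is the projection, $b_{i+1}=C_ib_i$ and $G_{i+1}=C_i\tau_i^*G_i+E_{i+1}$ carries the product metric. The lift of $\gamma$ to $X_{i+1}$ preserves $E_{i+1}$ and, by induction, $\tau_i^*G_i$. The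 last assertion holds because Chern forms are closed.
\end{proof}

\section{Gluing partial K\"ahler forms}\label{sec:gluing}

Let $M$ be a compact complex manifold with a Hermitian metric $\omega$.

\begin{definition}\label{def:positive}
Let $B\subset M$ be closed. A class $a\in H(M)$ is \emph{positive off $B$} with constant $\varepsilon>0$ if there are a form $\alpha\in a$ and $\psi\in C^\infty(M\setminus B,\mathbb R)$ such that $\alpha+dd^c\psi\ge\varepsilon\omega$ on $M\setminus B$ and $\psi(x)\to-\infty$ as $x\in M\setminus B$ tends to any point of $B$.
\end{definition}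

Any representative $\alpha\in a$ may be used: replacing $\alpha$ by $\alpha+dd^cu$ amounts to replacing $\psi$ by $\psi-u$. A class is positive off $\emptyset$ exactly when it contains a K\"ahler form.

\begin{proposition}\label{prop:glue}
Let $B_1,\dots,B_\ell\subset M$ be closed sets with $B_1\cap\dots\cap B_\ell=\emptyset$, and let $a_1,\dots,a_\ell\in H(M)$ be classes such that $a_i$ is positive off $B_i$ and $\langle a_i,z\rangle=\langle a_1,z\rangle$ for all $i$ and all $z\in L(M)$. Then $M$ is K\"ahler.
\end{proposition}

Two special cases show what is going on.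

\begin{example}[equal classes]\label{ex:max}
Let $\ell=2$ and $a_1=a_2$. Take the same $\alpha$ and $\varepsilon$ for both, with potentials $\psi_1,\psi_2$. Let $\chi:\mathbb R\to\mathbb R$ be smooth and convex with $\chi=0$ on $(-\infty,-1]$ and $\chi(s)=s$ on $[1,\infty)$; then $0\le\chi'\le1$. The regularized maximum $m=\psi_1+\chi(\psi_2-\psi_1)$ is defined off $B_1\cup B_2$. Near a point of $B_1$ the function $\psi_2$ is smooth and $\psi_2-\psi_1\to+\infty$, so $m=\psi_2$ there; near a point of $B_2$ we have $\psi_2-\psi_1\to-\infty$, so $m=\psi_1$. Setting $m=\psi_2$ on $B_1$ and $m=\psi_1$ on $B_2$ gives a smooth function on $M$. By \eqref{eq:chain}, with $\chi'$ evaluated at $\psi_2-\psi_1$,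
\[
\alpha+dd^cm\ge(1-\chi')(\alpha+dd^c\psi_1)+\chi'(\alpha+dd^c\psi_2)\ge\varepsilon\omega
\]
off $B_1\cup B_2$, and the outer inequality holds on $B_1\cup B_2$ as well. So $\alpha+dd^cm$ is a K\"ahler form. The maximum makes sense only because $\psi_1$ and $\psi_2$ are potentials relative to one form $\alpha$.
\end{example}

\begin{example}[the obstruction is a cycle]\label{ex:cycle}
Now let the classes be as in the proposition, let the $B_i$ be analytic, and let us exclude those currents of Lemma~\ref{lem:HL} that are cycles: $\sum_km_k\{C_k\}=0$ with irreducible curves $C_k$ and $m_k>0$. Let $a$ be positive off the analytic set $B$, with data $\alpha,\psi,\varepsilon$, and let $C\not\subset B$ be an irreducible curve with normalization $\nu:\widehat C\to M$. Near a point $p$ of the finite set $\nu^{-1}(B)$ write $\nu^*\alpha=dd^c\xi$. The function $\xi+\psi\circ\nu$ is subharmonic on a punctured disk and tends to $-\infty$ at $p$, so it is subharmonic across $p$. Hence $\nu^*\alpha+dd^c(\psi\circ\nu)$ is a positive measure on $\widehat C$. Its total mass is $\int\nu^*\alpha=\langle a,\{C\}\rangle$, and its mass off $\nu^{-1}(B)$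 is at least $\varepsilon\int\nu^*\omega$. So $\langle a,\{C\}\rangle>0$. Since the $B_i$ have empty intersection, each $C_k$ fails to lie in some $B_{i(k)}$, and $\{C_k\}\in L(M)$ by \eqref{eq:pieces}. Therefore
\[
0=\sum_km_k\langle a_1,\{C_k\}\rangle=\sum_km_k\langle a_{i(k)},\{C_k\}\rangle>0,
\]
a contradiction. The hypothesis on $L(M)$ enters in the middle equality; without it, knowing that different classes are positive on different $C_k$ contradicts nothing.
\end{example}

A general $S\in\mathcal S(M)$ has no irreducible components. The following lemma supplies substitutes for the two things used in Example~\ref{ex:cycle}: the splitting into the part inside $B$ and the part outside, and the positivity of $a$ on the part outside.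

\begin{lemma}[Cut-off lemma]\label{lem:cutoff}
Let $a\in H(M)$ be positive off the closed set $B$ with constant $\varepsilon$, and let $S\in\mathcal S(M)$. Then
\begin{enumerate}
\item[(1)] $\mathbf 1_BS$ and $\mathbf 1_{M\setminus B}S$ belong to $\mathcal S(M)$;
\item[(2)] $\langle a,\{\mathbf 1_{M\setminus B}S\}\rangle\ge\varepsilon\,\|\mathbf 1_{M\setminus B}S\|$.
\end{enumerate}
\end{lemma}

Part (1) fails for arbitrary closed $B$: on a compact Riemann surface the elements of $\mathcal S(M)$ are the nonnegative constants, and the indicator function of a closed disk is not one. The pole of $\psi$ along $B$ is what makes it true. We approximate $\mathbf 1_B$ by cut-off functions $\eta_t$ of $\psi/t$, which vary on the slab $\{-2t\le\psi\le-t\}$. Their squared gradient carries a factor $t^{-2}$, while the energy of $\psi$ on the slab grows at most linearly in $t$.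

\begin{proof}
Let $\alpha,\psi$ be as in Definition~\ref{def:positive}. For each $s\in\mathbb R$ the set $\{\psi\ge s\}$ is closed in $M$, hence a compact subset of $M\setminus B$. So $\psi$ is bounded above, and after subtracting a constant, $\psi\le0$. Choose $C>0$ with $\alpha\le C\omega$; then $dd^c\psi+C\omega\ge0$ on $M\setminus B$.

\emph{Two a priori bounds.} Fix a smooth nondecreasing $\kappa:\mathbb R\to[0,1]$ with $\kappa=0$ on $(-\infty,-3]$, $\kappa=1$ on $[-\frac12,\infty)$ and $\kappa'\ge\frac14$ on $[-2,-1]$. For $t\ge1$ let $\chi_t(s)=\int_{-\infty}^s\kappa(r/t)\,dr$. Then $\chi_t$ is convex, $\chi_t'(s)=\kappa(s/t)\in[0,1]$, $\chi_t''\ge\frac1{4t}$ on $[-2t,-t]$, and $\chi_t=0$ on $(-\infty,-3t]$. The function $\chi_t(\psi)$ is supported in the compact set $\{\psi\ge-3t\}\subset M\setminus B$, so its extension by $0$ is smooth on $M$. From $\int dd^c\chi_t(\psi)\wedge S=0$ and \eqref{eq:chain},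
\[
\int\chi_t'(\psi)\,(dd^c\psi+C\omega)\wedge S+\int\chi_t''(\psi)\,d\psi\wedge d^c\psi\wedge S=C\int\chi_t'(\psi)\,\omega\wedge S\le C\|S\| .
\]
Both terms on the left are nonnegative, so each is at most $C\|S\|$. As $\psi\le0$, we have $\chi_t'(\psi)=\kappa(\psi/t)\uparrow1$ on $M\setminus B$ when $t\to\infty$. Monotone convergence in the first term and the lower bound for $\chi_t''$ in the second give
\begin{equation}\label{eq:apriori}
\int_{M\setminus B}(dd^c\psi+C\omega)\wedge S\le C\|S\|,\qquad\int_{\{-2t\le\psi\le-t\}}d\psi\wedge d^c\psi\wedge S\le4tC\|S\| .
\end{equation}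
In particular $dd^c\psi\wedge S=(dd^c\psi+C\omega)\wedge S-C\omega\wedge S$ has total variation at most $2C\|S\|$ on $M\setminus B$.

\emph{Proof of (1).} Let $\rho:\mathbb R\to[0,1]$ be smooth with $\rho=1$ on $(-\infty,-2]$ and $\rho=0$ on $[-1,\infty)$. Put $\eta_t=\rho(\psi/t)$ on $M\setminus B$ and $\eta_t=1$ on $B$. Since $1-\eta_t$ is supported in $\{\psi\ge-2t\}$, the function $\eta_t$ is smooth on $M$, and $\eta_t\to\mathbf 1_B$ pointwise. For real smooth $f,g$ let
\[
Q(f,g)=\int\tfrac i{4\pi}\,(\partial f\wedge\bar\partial g+\partial g\wedge\bar\partial f)\wedge S .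
\]
This form is symmetric and positive semidefinite, with $Q(g,g)=\int dg\wedge d^cg\wedge S$. Expanding $dd^c(f\eta_t)$,
\begin{equation}\label{eq:expand}
0=\int dd^c(f\eta_t)\wedge S=\int\eta_t\,dd^cf\wedge S+2Q(f,\eta_t)+\int f\,dd^c\eta_t\wedge S .
\end{equation}
The functions $\rho'(\psi/t)$ and $\rho''(\psi/t)$ vanish outside $\{-2t\le\psi\le-t\}$. Since $d\eta_t=t^{-1}\rho'(\psi/t)\,d\psi$, \eqref{eq:apriori} gives $Q(\eta_t,\eta_t)\le t^{-2}\sup|\rho'|^2\cdot4tC\|S\|\to0$, and $Q(f,\eta_t)\to0$ by the Cauchy--Schwarz inequality. Since $dd^c\eta_t=t^{-1}\rho'(\psi/t)\,dd^c\psi+t^{-2}\rho''(\psi/t)\,d\psi\wedge d^c\psi$,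
\[
\Big|\int f\,dd^c\eta_t\wedge S\Big|\le\sup|f|\,\big(t^{-1}\sup|\rho'|\cdot2C\|S\|+t^{-2}\sup|\rho''|\cdot4tC\|S\|\big)\to0 .
\]
The first term on the right of \eqref{eq:expand} tends to $\int_Bdd^cf\wedge S$ by dominated convergence. So $\int dd^cf\wedge\mathbf 1_BS=0$ for all $f$, that is, $\mathbf 1_BS\in\mathcal S(M)$, and then $\mathbf 1_{M\setminus B}S=S-\mathbf 1_BS$ is $dd^c$-closed too.

\emph{Proof of (2).} Let $R=\mathbf 1_{M\setminus B}S$. It lies in $\mathcal S(M)$ by (1) and has no mass on $B$. On $M\setminus B$, \eqref{eq:chain} and convexity of $\chi_t$ give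
\[
\alpha+dd^c\chi_t(\psi)\ge(1-\chi_t'(\psi))\,\alpha+\chi_t'(\psi)\,(\alpha+dd^c\psi)\ge(1-\chi_t'(\psi))\,\alpha+\varepsilon\chi_t'(\psi)\,\omega .
\]
Hence
\[
\int\alpha\wedge R=\int(\alpha+dd^c\chi_t(\psi))\wedge R\ge\int(1-\chi_t'(\psi))\,\alpha\wedge R+\varepsilon\int\chi_t'(\psi)\,\omega\wedge R ,
\]
and the right side tends to $\varepsilon\|R\|$ by dominated convergence, as $\chi_t'(\psi)\to1$ on $M\setminus B$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:glue}]
Let $\varepsilon>0$ be a constant that serves for all $a_i$. Suppose $M$ is not K\"ahler, and let $0\ne S\in\mathcal S(M)$ with $\{S\}=0$ be given by Lemma~\ref{lem:HL}. Put $S_0=S$ and, for $1\le i\le\ell$,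
\[
S_i=\mathbf 1_{B_i}S_{i-1},\qquad R_i=\mathbf 1_{M\setminus B_i}S_{i-1}=S_{i-1}-S_i .
\]
By induction and Lemma~\ref{lem:cutoff}, all $S_i$ and $R_i$ lie in $\mathcal S(M)$ and $\langle a_i,\{R_i\}\rangle\ge\varepsilon\|R_i\|$. Since $S_\ell=\mathbf 1_{B_1\cap\dots\cap B_\ell}S=0$, we have $S=R_1+\dots+R_\ell$, so $\{R_i\}\in L(M)$ by \eqref{eq:pieces}. Therefore
\[
0=\langle a_1,\{S\}\rangle=\sum_i\langle a_1,\{R_i\}\rangle=\sum_i\langle a_i,\{R_i\}\rangle\ge\varepsilon\sum_i\|R_i\|=\varepsilon\|S\|>0,
\]
which is absurd.
\end{proof}

\section{K\"ahler currents with singularities along an ideal}\label{sec:admissible}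

From now on $X$ is a compact complex manifold in class $\mathcal C$ with a fixed Hermitian metric $\omega$, and $\Gamma=\operatorname{Aut}(X)$. We need a notion of positivity for classes on $X$ itself that is preserved by $\Gamma$, that is stable under convex combinations, so that we can average, and whose singularities can be removed by blowing up.

\begin{definition}\label{def:adm}
A class $A\in H(X)$ is \emph{admissible} if there are \emph{data} $(\theta,I,c,\varphi)$ consisting of a form $\theta\in A$, a coherent ideal $I\subset\mathcal O_X$ with $V(I)$ nowhere dense, a rational number $c>0$, and a function $\varphi\in L^1(X)$, real-valued at every point of $X\setminus V(I)$, such that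
\begin{enumerate}
\item[(i)] $T=\theta+dd^c\varphi\ge\varepsilon\omega$ as currents, for some $\varepsilon>0$;
\item[(ii)] for every holomorphic map $p:W\to X$ from a complex manifold that principalizes $I$, with divisor $D_W$, the function $\varphi\circ p-c\log|s_{D_W}|^2$ extends from $W\setminus D_W$ to a smooth function on $W$.
\end{enumerate}
Let $\mathcal K\subset H(X)$ be the set of admissible classes.
\end{definition}

Condition (i) says that $T$ is a \emph{K\"ahler current}. The choice of smooth metric on $\mathcal O(D_W)$ in (ii) is irrelevant. The model for (ii) is $c\log\sum|f_j|^2$ with local generators $f_j$ of $I$: its pullback is $c\log|e|^2+c\log\sum|h_j|^2$ in the notation of Section~\ref{sub:ideals}, and the last term is smooth. We ask (ii) for \emph{all} $p$ because it will be applied on an open manifold on which a translate of $I$ becomes principal although we did not principalize that translate. Taking for $p$ the inclusion of $X\setminus V(I)$, we see that $\varphi$ is smooth there. Also, every point of $X$ has a neighborhood $U$, with generators $f_j$ of $I|_U$, such that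
\begin{equation}\label{eq:bounded}
\varphi-c\log\textstyle\sum|f_j|^2\quad\text{is bounded on } U\setminus V(I).
\end{equation}
Indeed, let $p$ be the proper surjective map of Theorem~\ref{thm:princ} for $I$, and let the $f_j$ generate $I$ on an open set $U_0\Supset U$. The pullback of the function in \eqref{eq:bounded} extends smoothly to $p^{-1}(U_0)$, by (ii) and the model computation, so it is bounded on the compact set $p^{-1}(\overline U)$.

\begin{lemma}\label{lem:cone}
$\mathcal K$ is open, $\Gamma$-invariant, and closed under sums and positive real multiples.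
\end{lemma}

\begin{proof}
Let $(\theta,I,c,\varphi)$ be data for $A$, with constant $\varepsilon$.

\emph{Openness.} Choose closed forms $\beta_1,\dots,\beta_k$ whose classes form a basis of $H(X)$. For small real $t_j$ we have $\sum t_j\beta_j\ge-\frac\varepsilon2\omega$, so $(\theta+\sum t_j\beta_j,I,c,\varphi)$ are data.

\emph{Invariance.} For $\gamma\in\Gamma$, $(\gamma^*\theta,\gamma^*I,c,\varphi\circ\gamma)$ are data for $\gamma^*A$. Indeed $\gamma^*T\ge\varepsilon\gamma^*\omega\ge\varepsilon_1\omega$ for some $\varepsilon_1>0$ by compactness, and $p$ principalizes $\gamma^*I$ with divisor $D_W$ if and only if $\gamma\circ p$ principalizes $I$ with divisor $D_W$.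

\emph{Sums.} Given data $(\theta_i,I_i,c_i,\varphi_i)$, $i=1,2$, choose an integer $N>0$ such that $n_i=Nc_i$ are integers. We claim that $(\theta_1+\theta_2,\,I_1^{n_1}I_2^{n_2},\,1/N,\,\varphi_1+\varphi_2)$ are data. Only (ii) needs an argument. Let $p$ principalize $I_1^{n_1}I_2^{n_2}$ with divisor $D_W$. If $\mathfrak a\mathfrak b=(x)\neq0$ in a local domain, then $\mathfrak a\cdot x^{-1}\mathfrak b=(1)$, so $\mathfrak a$ is an invertible ideal, hence principal. Thus $p$ principalizes each $I_i$, with a divisor $D_i$, and $D_W=n_1D_1+n_2D_2$. For the product metric,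
\[
(\varphi_1+\varphi_2)\circ p-\tfrac1N\log|s_{D_W}|^2=\sum_{i=1,2}\big(\varphi_i\circ p-c_i\log|s_{D_i}|^2\big),
\]
which extends smoothly.

\emph{Multiples.} For rational $q>0$, $(q\theta,I,qc,q\varphi)$ are data. For real $\lambda>0$ write $\lambda A=q\cdot(\lambda/q)A$ with $q$ rational and so close to $\lambda$ that $(\lambda/q)A\in\mathcal K$ by openness.
\end{proof}

\begin{example}[finitely many translates]\label{ex:finite}
Suppose there are data $(\theta,I,c,\varphi)$ with $\gamma^*I=I$ for all $\gamma\in\Gamma$. Let $\pi:\widetilde X\to X$ be the functorial principalization of $I$, with divisor $E$, and let $\omega'=b\pi^*\omega-\theta_G$ be as in Lemma~\ref{lem:tower}. Then $\Gamma$ lifts, $\psi=\varphi\circ\pi-c\log|s_E|^2$ is smooth by (ii), and with $\delta=\varepsilon/b$ we have off $E$, hence everywhere by continuity,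
\[
\pi^*\theta-c\theta_E-\delta\theta_G+dd^c\psi=\pi^*(\theta+dd^c\varphi)-\delta\theta_G\ge\varepsilon\pi^*\omega-\delta\theta_G=\delta\omega' .
\]
The left side is a K\"ahler form. If $I$ has finitely many distinct translates $\gamma_1^*I,\dots,\gamma_k^*I$, the proof of Lemma~\ref{lem:cone} gives data for $\sum\gamma_i^*A$ whose ideal is a power of $\prod\gamma_i^*I$, which is invariant, and the same argument applies. The computation, which does not use invariance, also shows that a compact complex manifold with an admissible class is in class $\mathcal C$.
\end{example}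

The converse is the only place where the hypothesis $X\in\mathcal C$ is used.

\begin{proposition}\label{prop:nonempty}
$\mathcal K\ne\emptyset$.
\end{proposition}

\begin{proof}
We may assume $X$ connected: data on the components, rescaled so that $c=1$ on each, combine to data on $X$. The plan is to push a K\"ahler form down from a modification $\sigma:Y\to X$. Condition (i) is then easy. For (ii) we find an ideal $I$ such that every map principalizing $I$ factors through $\sigma$.

\emph{Step 1: a K\"ahler form adapted to $\sigma$.} Let $Y_0$ be a compact K\"ahler manifold bimeromorphic to $X$. Hironaka's elimination of indeterminacies gives a composition $Y\to Y_0$ of blow-ups with smooth centers such that the induced map $\sigma:Y\to X$ is holomorphic. By Lemma~\ref{lem:tower}, $Y$ carries a K\"ahler form $\omega_Y$. Let $n=\dim Y$. Since $X$ is smooth, the locus $\operatorname{Exc}(\sigma)$ where $\sigma$ is not a local isomorphism is $\{\det d\sigma=0\}$, a hypersurface or empty; let $E_i$ be its irreducible components. By Zariski's main theorem, $\sigma_*\mathcal O_Y=\mathcal O_X$, the fibers of $\sigma$ are connected, and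 $\sigma$ is an isomorphism over a neighborhood of any point whose fiber is finite. A point of a positive-dimensional connected fiber is not isolated in it, so it lies in $\operatorname{Exc}(\sigma)$. Thus $\operatorname{Exc}(\sigma)$ is the union of the positive-dimensional fibers, $\operatorname{Exc}(\sigma)=\sigma^{-1}(Z)$ with $Z=\sigma(\operatorname{Exc}(\sigma))$, and $\sigma$ is an isomorphism over $X\setminus Z$.

Write the closed positive current $\sigma_*\omega_Y$ as $\theta+dd^c\varphi_0$ with $\theta$ smooth and closed and $\varphi_0$ quasi-psh. The current $T_0=\sigma^*\theta+dd^c(\varphi_0\circ\sigma)$ is closed, it is positive because it is locally $dd^c$ of the pullback of a psh function, and it equals $\omega_Y$ off $\operatorname{Exc}(\sigma)$. The support theorem says that a closed current of bidegree $(1,1)$ with measure coefficients and support in an analytic hypersurface is a linear combination of the currents of integration over its components. So $T_0=\omega_Y+\sum a_i[E_i]$ with $a_i\in\mathbb R$. As $\omega_Y$ has no mass on $\operatorname{Exc}(\sigma)$, $\sum a_i[E_i]=\mathbf 1_{\operatorname{Exc}(\sigma)}T_0\ge0$,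 hence $a_i\ge0$. In $H(Y)$ we get $\{\omega_Y\}=\sigma^*\{\theta\}-\sum a_i\{E_i\}$. Fix smooth metrics on the $\mathcal O(E_i)$. For rational $a_i'>0$ close to $a_i$, the form $\omega_Y'=\omega_Y-\sum(a_i'-a_i)\theta_{E_i}$ is still K\"ahler, and its class is $\sigma^*\{\theta\}-\sum a_i'\{E_i\}$, so
\begin{equation}\label{eq:omegaY}
\omega_Y'=\sigma^*\theta-\sum a_i'\theta_{E_i}+dd^cu,\qquad u\in C^\infty(Y,\mathbb R).
\end{equation}

\emph{Step 2: relative very ampleness.} Let $N>0$ be an integer with all $Na_i'\in\mathbb Z$, let $D=\sum Na_i'E_i$ and $\mathcal L=\mathcal O_Y(-D)$. By \eqref{eq:omegaY}, the product metric on $\mathcal L$ times $e^{-Nu}$ has Chern form $N(\omega_Y'-\sigma^*\theta)$. Let $U\subset X$ be a coordinate ball, $W=\sigma^{-1}(U)$, and $\theta=dd^c\xi$ on $U$ with $\xi$ smooth. Multiplying further by $e^{-N\xi\circ\sigma}$ we obtain a metric $h$ on $\mathcal L|_W$ with Chern form $N\omega_Y'$.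

\smallskip\noindent\emph{Claim. There is $m_0$, independent of $U$, such that for all $m\ge m_0$ and every ball $U'\Subset U$ there are finitely many sections $g_0,\dots,g_k$ of $\mathcal L^m$ over $\sigma^{-1}(U')$, without common zeros, such that $((g_0:\dots:g_k),\sigma):\sigma^{-1}(U')\to\mathbb P^k\times U'$ is a closed embedding.}

\smallskip We use Nadel's vanishing theorem in Demailly's form: if $W$ is a K\"ahler manifold with a smooth psh exhaustion function, and $F$ is a line bundle with a singular metric $h_0e^{-\Phi}$, $h_0$ smooth, whose curvature current (the Chern form of $h_0$ plus $dd^c\Phi$) dominates a K\"ahler form, then $H^1(W,K_W\otimes F\otimes\mathcal I)=0$, where the multiplier ideal $\mathcal I$ consists of the germs $f$ with $|f|^2e^{-\Phi}$ locally integrable. Our $W$ qualifies: if $U=\{|x|<R\}$, then $-\log(R^2-|x|^2)\circ\sigma$ is psh and is an exhaustion because $\sigma$ is proper.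

The weights $\Phi$ must lose a bounded amount of curvature, uniformly in the point. Cover $Y$ by finitely many compact sets, each contained in a chart with coordinates $w$, and choose $r>0$ such that the closed coordinate ball of radius $2r$ about each point of each compact set lies in the corresponding chart. Let $\zeta:[0,\infty)\to[0,1]$ be smooth with $\zeta=1$ on $[0,\frac12]$ and $\zeta=0$ on $[1,\infty)$. For $y\in Y$, using such a chart, put
\[
\Phi_y=(n+1)\,\zeta\big(|w-w(y)|/r\big)\log\big(|w-w(y)|^2/r^2\big),
\]
extended by $0$. This function is smooth off $y$ and psh on $\{|w-w(y)|<r/2\}$; elsewhere it is a translate of one fixed smooth function with bounded second derivatives. As there are finitely many charts, $dd^c\Phi_y\ge-C_1\omega_Y'$ with $C_1$ independent of $y$. The multiplier ideal of $\Phi_y$ at $y$ is $\mathfrak m_y^2$: if $f$ vanishes to order exactly $j$, the mean of $|f|^2$ on the sphere of radius $s$ is comparable to $s^{2j}$ for small $s$, so $|f|^2|w-w(y)|^{-2n-2}$ is integrable if and only if $\int_0^1s^{2j-3}ds<\infty$, that is, $j\ge2$. Fix a smooth metric on $K_Y$ with Chern form at most $C_2\omega_Y'$,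 and choose $m_0$ with $m_0N-C_2-2C_1\ge1$.

Let $m\ge m_0$ and $y,z\in W$. Put $\Phi=\Phi_y+\Phi_z$ if $y\ne z$ and $\Phi=\Phi_y$ if $y=z$. On $F=\mathcal L^m\otimes K_Y^{-1}$ the metric built from $h^m$, the dual metric on $K_Y^{-1}$ and the weight $e^{-\Phi}$ has curvature at least $(mN-C_2-2C_1)\omega_Y'\ge\omega_Y'$. Its multiplier ideal $\mathcal I$ equals $\mathfrak m_y^2$ at $y$, $\mathfrak m_z^2$ at $z$, and is trivial elsewhere. From $H^1(W,\mathcal L^m\otimes\mathcal I)=0$ it follows that $H^0(W,\mathcal L^m)\to H^0(W,\mathcal L^m\otimes\mathcal O/\mathcal I)$ is onto: the $1$-jets of a section at $y$ and at $z$ can be prescribed.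

It remains to select finitely many sections. Let $Q=\sigma^{-1}(\overline{U'})$, which is compact. Sections that have no common zero on $Q$ define a map to projective space near $Q$; if we add sections, the old map is a projection of the new one, so immersivity and separation of a pair of points persist. For each $y\in Q$, $n+1$ sections whose $1$-jets span at $y$ give an immersion near $y$. Finitely many such neighborhoods cover $Q$, and all the sections involved give an immersion $\Psi$ near $Q$. An immersion is locally injective, so there is an open neighborhood $\Delta$ of the diagonal in $Q\times Q$ on which $\Psi(y)=\Psi(z)$ implies $y=z$. For $(y,z)$ in the compact set $(Q\times Q)\setminus\Delta$, adding a section that vanishes at $y$ but not at $z$ separates $y$ from $z$, and by continuity it separates all nearby pairs. Finitely many additional sections make the map injective on $Q$. Together with $\sigma$ we get an injective immersion $\sigma^{-1}(U')\to\mathbb P^k\times U'$, which is proper because $\sigma$ is. This is a closed embedding, and the claim is proved.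

\emph{Step 3: the ideal.} Replacing $N$ by $m_0N$, we may take $m=1$ in the claim. Let $I=\sigma_*\mathcal O_Y(-D)\subset\sigma_*\mathcal O_Y=\mathcal O_X$, a coherent ideal since $\sigma$ is proper. The sections $g_j$ of the claim belong to $I(U')$. So every point of $X$ has a neighborhood $U$ with generators $f_0,\dots,f_q$ of $I|_U$ among which are such $g_j$. By definition $I\mathcal O_Y\subset\mathcal O_Y(-D)$, and equality holds because the $g_j$ generate $\mathcal O_Y(-D)$. As all $a_i'>0$, we get $\sigma^{-1}(V(I))=\operatorname{supp}D=\operatorname{Exc}(\sigma)$, so $V(I)=Z$. Viewing the $f_j$ as sections of $\mathcal O_Y(-D)$, the map $\iota=((f_0:\dots:f_q),\sigma):\sigma^{-1}(U)\to\mathbb P^q\times U$ is again a proper injective immersion, hence a closed embedding.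

\emph{Step 4: the lifting property.} Let $p:W'\to X$ principalize $I$ with divisor $D'$. We show that $p=\sigma\circ\hat p$ for a holomorphic $\hat p:W'\to Y$ with $\hat p^*D=D'$. On $p^{-1}(U)$ write locally $f_j\circ p=e\,h_j$; then $((h_0:\dots:h_q),p)$ is a holomorphic map $p^{-1}(U)\to\mathbb P^q\times U$. Off $D'$ the point $p(x)$ lies in $X\setminus Z$, and the map equals $\iota\circ\sigma^{-1}\circ p$. By density it takes all its values in the closed submanifold $\iota(\sigma^{-1}(U))$, and composing with $\iota^{-1}$ gives a lift over $U$. These lifts equal $\sigma^{-1}\circ p$ on the dense set $W'\setminus D'$, so they glue to $\hat p$. Finally $\mathcal O_{W'}(-D')=I\mathcal O_{W'}=(I\mathcal O_Y)\mathcal O_{W'}=\mathcal O_Y(-D)\mathcal O_{W'}$, which says $D'=\hat p^*D$.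

\emph{Step 5: the data.} Let $c=1/N$ and define $\varphi$ on $X\setminus Z$ by
\[
\varphi\circ\sigma=u+c\log|s_D|^2=u+\sum a_i'\log|s_{E_i}|^2 .
\]
The right side is in $L^1(Y)$, and the pullback of a volume form of $X$ is bounded by a constant times a volume form of $Y$, so $\varphi\in L^1(X)$. By the Poincar\'e--Lelong formula and \eqref{eq:omegaY},
\[
\sigma^*\theta+dd^c(\varphi\circ\sigma)=\omega_Y'+\sum a_i'[E_i]\ge\omega_Y'\ge\varepsilon\sigma^*\omega
\]
for some $\varepsilon>0$. Since $\sigma$ is an isomorphism outside sets of measure zero, $\sigma_*\sigma^*\theta=\theta$, $\sigma_*\sigma^*\omega=\omega$ and $\sigma_*(\varphi\circ\sigma)=\varphi$. Pushing forward gives $\theta+dd^c\varphi\ge\varepsilon\omega$, which is (i). For $p,\hat p,D'$ as in Step 4, $\varphi\circ p=u\circ\hat p+c\log|s_D\circ\hat p|^2$, and $s_D\circ\hat p$ is the canonical section of $\mathcal O(D')=\hat p^*\mathcal O(D)$ with the pulled-back metric. So $\varphi\circ p-c\log|s_{D'}|^2=u\circ\hat p$ is smooth, which is (ii). Hence $\{\theta\}\in\mathcal K$.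
\end{proof}

\section{An admissible class that is invariant on $L(X)$}\label{sec:average}

In view of Example~\ref{ex:max} one would like a $\Gamma$-invariant admissible class. This is too much to ask.

\begin{example}\label{ex:torus}
Let $X=E\times E$ with $E$ an elliptic curve, and let $\gamma(z_1,z_2)=(2z_1+z_2,\,z_1+z_2)$. The matrix has the eigenvalue $\lambda=(3+\sqrt5)/2$, so there is a constant $(1,0)$-form $\ell\ne0$ with $\gamma^*\ell=\lambda\ell$. The closed form $S=i\ell\wedge\bar\ell\ge0$ lies in $\mathcal S(X)$, and $\gamma^*S=\lambda^2S$. For $A\in\mathcal K$ with data as in Definition~\ref{def:adm}, $\langle A,\{S\}\rangle=\int T\wedge S\ge\varepsilon\|S\|>0$, while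
\[
\langle\gamma^*A,\{S\}\rangle=\int\gamma^*\theta\wedge S=\lambda^{-2}\int\gamma^*(\theta\wedge S)=\lambda^{-2}\langle A,\{S\}\rangle .
\]
So $\gamma^*A\ne A$, and $\langle(\gamma^{-k})^*A,\{S\}\rangle\to+\infty$. Here $X$ is K\"ahler, so $L(X)=0$ and invariance on $L(X)$ is automatic.
\end{example}

In the example the pairings $\langle\gamma^*A,\{S\}\rangle$ are unbounded above but bounded below. A lower bound holds in general. It is not simply $0$, because the singular current $\gamma^*T$ cannot be integrated against $S$; one must first smooth it, at a cost in positivity. The point is that the cost is governed by Lelong numbers, which do not see $\gamma$.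

If $\Theta$ is a closed positive current of bidegree $(1,1)$, equal to $dd^cu$ near $x$ with $u$ psh, its \emph{Lelong number} is $\nu(\Theta,x)=\liminf_{y\to x}u(y)/\log|y-x|^2$. It is finite and upper semicontinuous in $x$. For a biholomorphism $\gamma$ the ratio $|\gamma(y)-\gamma(x)|/|y-x|$ is bounded above and below near $x$, so $\nu(\gamma^*\Theta,x)=\nu(\Theta,\gamma(x))$. Let $\pi_X:\mathbb P(T^*X)\to X$ be the bundle of hyperplanes of $TX$, with its line bundle $\mathcal O_{TX}(1)$, and let $v\ge0$ be a smooth $(1,1)$-form on $X$ such that $c(\mathcal O_{TX}(1))+\pi_X^*v\ge0$, where $c(\mathcal O_{TX}(1))$ is the Chern form of some smooth metric. Demailly's regularization theorem \cite[Theorem 1.1]{Dem} states: for $\Theta$ as above on the compact manifold $X$ and $c_0>0$, there are closed currents $\Theta_j$ in the class of $\Theta$, smooth off $\{\nu(\Theta,\cdot)\ge c_0\}$, with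
\[
\Theta_j\ge-\min(\lambda_j,c_0)\,v-\varepsilon_j\omega ,
\]
where the $\lambda_j$ are continuous functions decreasing to $\nu(\Theta,\cdot)$ and $\varepsilon_j\downarrow0$.

\begin{lemma}\label{lem:bound}
For $A\in\mathcal K$ there is a constant $C_A$ such that $\langle\gamma^*A,\{S\}\rangle\ge-C_A\|S\|$ for all $\gamma\in\Gamma$ and $S\in\mathcal S(X)$.
\end{lemma}

\begin{proof}
The metric on $\mathcal O_{TX}(1)$ induced by $\omega$ has Chern form positive definite along the fibers of $\pi_X$, so by Lemma~\ref{lem:compact} we may take $v=C\omega$ with $C$ large. Let $T\ge0$ be the current of Definition~\ref{def:adm}(i) for $A$. By upper semicontinuity and compactness, $m=\max_X\nu(T,\cdot)$ is finite, and $\nu(\gamma^*T,\cdot)\le m$ for every $\gamma$. Apply the theorem to $\Theta=\gamma^*T$ with $c_0=m+1$. The set $\{\nu(\Theta,\cdot)\ge c_0\}$ is empty, so $\Theta_j$ is a smooth closed form in $\gamma^*A$. For $j$ so large that $\varepsilon_j\le1$ we have $\Theta_j\ge-C_A\omega$ with $C_A=(m+1)C+1$. The index $j$ depends on $\gamma$, but $C_A$ does not. Hence $\langle\gamma^*A,\{S\}\rangle=\int\Theta_j\wedge S\ge-C_A\|S\|$.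
\end{proof}

On $L(X)$ both $z$ and $-z$ are classes of positive currents, so the one-sided bound becomes two-sided.

\begin{lemma}\label{lem:average}
There is $A_0\in\mathcal K$ with $\langle\gamma^*A_0,z\rangle=\langle A_0,z\rangle$ for all $\gamma\in\Gamma$ and $z\in L(X)$.
\end{lemma}

\begin{proof}
Let $L=L(X)$ and let $r:H(X)=H(X)^{**}\to L^*$ be the restriction. It is linear and surjective, hence open. By \eqref{eq:pushL} applied to $\gamma$ and $\gamma^{-1}$, $\gamma_*$ is an automorphism of $L$. Its transpose $g_\gamma\in GL(L^*)$ satisfies $r(\gamma^*A)=g_\gamma\,r(A)$, and $\Gamma_L=\{g_\gamma:\gamma\in\Gamma\}$ is a subgroup of $GL(L^*)$. By Lemma~\ref{lem:cone} and Proposition~\ref{prop:nonempty}, $P=r(\mathcal K)$ is a nonempty open convex cone invariant under $\Gamma_L$.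

\emph{The closure of $\Gamma_L$ is a compact group.} Let $A\in\mathcal K$ and $z=\{S\}=-\{S'\}\in L$. Lemma~\ref{lem:bound} gives $-C_A\|S\|\le\langle\gamma^*A,z\rangle\le C_A\|S'\|$ for all $\gamma$. Letting $z$ run through a basis of $L$, we see that the $\Gamma_L$-orbit of $r(A)$ is bounded. The open set $P$ contains a basis of $L^*$, so $\Gamma_L$ is bounded in $\operatorname{End}(L^*)$, and its closure $\overline\Gamma$ is compact and closed under composition. If $g_k\to g$ with $g_k\in\Gamma_L$, a subsequence of the bounded sequence $g_k^{-1}\in\Gamma_L$ converges to some $g'\in\overline\Gamma$, and $gg'=1$. So $\overline\Gamma$ is a compact group.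

\emph{Averaging.} For $g\in\overline\Gamma$, the set $g(P)$ is open, and it lies in $\overline P$ because $ga$ is a limit of points $g_ka\in P$. Hence $g(P)\subset\operatorname{int}\overline P=P$, the equality holding for every open convex set. Fix $a\in P$ and let $\bar a=\int_{\overline\Gamma}ga\,dg$ be the average for the Haar probability measure. It is fixed by $\overline\Gamma$, and it lies in the closed convex hull of the compact set $\overline\Gamma a\subset P$. In finite dimension the convex hull of a compact set is compact, so $\bar a$ lies in the convex hull itself, which is contained in $P$. Any $A_0\in\mathcal K$ with $r(A_0)=\bar a$ has the required property.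
\end{proof}

\section{The model}\label{sec:model}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(\theta,I,c,\varphi)$ be data for the class $A_0$ of Lemma~\ref{lem:average}, with constant $\varepsilon$ in (i).

\emph{The invariant ideal.} For a finite nonempty $F\subset\Gamma$ let $J_F=\sum_{\gamma\in F}\gamma^*I$, a coherent ideal. An increasing sequence of coherent ideals is stationary near every point, hence stationary on the compact $X$. So the family $(J_F)$ has a maximal member; fix such an $F$ and put $J=J_F$. For any $\gamma\in\Gamma$, $J_{F\cup\{\gamma\}}\supset J$, so maximality gives $\gamma^*I\subset J$. Thus $J=\sum_{\gamma\in\Gamma}\gamma^*I$, and $\tau^*J=\sum_\gamma(\gamma\circ\tau)^*I=J$ for all $\tau\in\Gamma$. The set $V(J)\subset V(\gamma^*I)$ is nowhere dense.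

\emph{The manifold.} Let $\pi:\widetilde X\to X$ be the principalization of $J$ in Theorem~\ref{thm:princ}, with divisor $E$. Its centers are $\Gamma$-invariant and every $\gamma\in\Gamma$ has a lift $\tilde\gamma\in\operatorname{Aut}(\widetilde X)$. From $\pi\circ\tilde\gamma=\gamma\circ\pi$ and $\gamma^*J=J$ we get $\tilde\gamma^*(J\mathcal O_{\widetilde X})=J\mathcal O_{\widetilde X}$, that is, $\tilde\gamma^*E=E$. Let $\omega'=b\pi^*\omega-\theta_G$ be the Hermitian metric of Lemma~\ref{lem:tower}; then $\tilde\gamma^*G=G$. It remains to show that $\widetilde X$ is K\"ahler, and we verify the hypotheses of Proposition~\ref{prop:glue}.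

\emph{The classes.} Since $F$ is finite, there is $\mu>0$ with $\gamma^*\omega\ge\mu\omega$ for all $\gamma\in F$. Put $\delta=\varepsilon\mu/b$ and, following Example~\ref{ex:finite},
\[
A'=\pi^*A_0-c\{E\}-\delta\{G\}\in H(\widetilde X),\qquad a_\gamma=\tilde\gamma^*A'=\pi^*\gamma^*A_0-c\{E\}-\delta\{G\}\quad(\gamma\in F).
\]
For $z\in L(\widetilde X)$ we have $\pi_*z\in L(X)$ by \eqref{eq:pushL}, so Lemma~\ref{lem:average} gives
\[
\langle a_\gamma-A',z\rangle=\langle\gamma^*A_0-A_0,\pi_*z\rangle=0 .
\]
Thus all $a_\gamma$ agree on $L(\widetilde X)$.

\emph{The sets.} The map $\pi$ principalizes the sum $J$ but not the summands. What it does is split off a common divisor: since $\gamma^*I\subset J$, we have $(\gamma^*I)\mathcal O_{\widetilde X}\subset\mathcal O_{\widetilde X}(-E)$, so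
\[
\mathfrak b_\gamma=(\gamma^*I)\mathcal O_{\widetilde X}\otimes\mathcal O_{\widetilde X}(E)
\]
is a coherent ideal of $\mathcal O_{\widetilde X}$. Let $B_\gamma=V(\mathfrak b_\gamma)$. From $\sum_{\gamma\in F}\gamma^*I=J$ we get $\sum_{\gamma\in F}\mathfrak b_\gamma=\mathcal O_{\widetilde X}$, that is, $\bigcap_{\gamma\in F}B_\gamma=\emptyset$.

\emph{Positivity of $a_\gamma$ off $B_\gamma$.} Fix $\gamma\in F$ and a smooth metric on $\mathcal O(E)$. Let
\[
\alpha_\gamma=\pi^*\gamma^*\theta-c\theta_E-\delta\theta_G\in a_\gamma,\qquad\psi_\gamma=\varphi\circ\gamma\circ\pi-c\log|s_E|^2 ,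
\]
the latter defined at first on $\Omega_\gamma=\widetilde X\setminus\pi^{-1}(V(\gamma^*I))$. Since $(\gamma^*I)\mathcal O_{\widetilde X}=\mathfrak b_\gamma\cdot\mathcal O_{\widetilde X}(-E)$, we have $\Omega_\gamma=\widetilde X\setminus(B_\gamma\cup E)$. This open set is dense, because $\pi$ maps a dense open subset of $\widetilde X$ isomorphically onto an open subset of $X$ and $V(\gamma^*I)$ is nowhere dense.

On $W=\widetilde X\setminus B_\gamma$ the ideal $\mathfrak b_\gamma$ is trivial, so $p=\gamma\circ\pi|_W$ principalizes $I$ with divisor $E|_W$. By Definition~\ref{def:adm}(ii), $\psi_\gamma$ extends from $\Omega_\gamma$ to a smooth function on $W$.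

Let $x\in B_\gamma$, let $f_j$ be generators of $I$ near $\gamma(\pi(x))$ as in \eqref{eq:bounded}, and let $e$ be a local equation of $E$ near $x$. Write $f_j\circ\gamma\circ\pi=e\,h_j$; the $h_j$ generate $\mathfrak b_\gamma$. On $\Omega_\gamma$, near $x$,
\[
\psi_\gamma-c\log\textstyle\sum|h_j|^2=\big(\varphi-c\log\sum|f_j|^2\big)\circ\gamma\circ\pi+c\log\big(|e|^2/|s_E|^2\big),
\]
where the first term is bounded by \eqref{eq:bounded} and the second is smooth. The left side is continuous off $B_\gamma$ and $\Omega_\gamma$ is dense, so it is bounded on a neighborhood of $x$ minus $B_\gamma$. All $h_j$ vanish at $x$ and $c>0$, so $\psi_\gamma\to-\infty$ at $x$.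

On $\Omega_\gamma$ we have $dd^c\log|s_E|^2=-\theta_E$, and $\gamma\circ\pi$ maps $\Omega_\gamma$ into $X\setminus V(I)$, where $\theta+dd^c\varphi\ge\varepsilon\omega$ is an inequality of smooth forms. Hence
\[
\alpha_\gamma+dd^c\psi_\gamma=\pi^*\gamma^*(\theta+dd^c\varphi)-\delta\theta_G\ge\varepsilon\mu\,\pi^*\omega-\delta\theta_G=\delta\omega'
\]
on $\Omega_\gamma$, and by continuity on $W$. So $a_\gamma$ is positive off $B_\gamma$.

\emph{Conclusion.} Proposition~\ref{prop:glue}, applied to $(B_\gamma,a_\gamma)_{\gamma\in F}$, shows that $\widetilde X$ is K\"ahler. If $X$ is Moishezon, then $\widetilde X$, being bimeromorphic to $X$, is Moishezon and K\"ahler, and Moishezon's theorem says that such a manifold is projective.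
\end{proof}

\begin{remark}
If no point of $X$ lies in all translates of $V(I)$, as happens when $\Gamma$ acts transitively, then $J=\mathcal O_X$. One may take $\pi=\operatorname{id}$, $E=G=0$, $B_\gamma=\gamma^{-1}(V(I))$ and $\psi_\gamma=\varphi\circ\gamma$, and the proof glues the K\"ahler currents $\gamma^*T$, $\gamma\in F$, on $X$ itself.
\end{remark}

\section{The lifted action and singular spaces}\label{sec:complements}

Recall that the automorphism group of a compact complex manifold is a complex Lie group acting holomorphically.

\begin{proposition}\label{prop:action}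
For $\pi:\widetilde X\to X$ as in Theorem~\ref{thm:main}, lifts are unique, $\gamma\mapsto\tilde\gamma$ is an injective homomorphism $\operatorname{Aut}(X)\to\operatorname{Aut}(\widetilde X)$, and the lifted action of the complex Lie group $\operatorname{Aut}(X)$ on $\widetilde X$ is holomorphic.
\end{proposition}

\begin{proof}
A lift of $\gamma$ equals $\pi^{-1}\circ\gamma\circ\pi$ on a dense open set, so it is unique. As $\tilde\gamma\circ\tilde\tau$ lifts $\gamma\circ\tau$, the map $\gamma\mapsto\tilde\gamma$ is a homomorphism. If $\tilde\gamma=\operatorname{id}$, then $\gamma\circ\pi=\pi$, so $\gamma=\operatorname{id}$ because $\pi$ is surjective.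

Let $\tau_i:X_{i+1}\to X_i$ be the blow-ups composing $\pi$, with invariant centers $Z_i$ and exceptional divisors $E_{i+1}$, and assume by induction that the action $a:\Gamma\times X_i\to X_i$ is holomorphic. It is a submersion, since each $a(\gamma,\cdot)$ is biholomorphic. Hence the ideal of $Z_i$ pulls back under $a$ to the ideal of the submanifold $a^{-1}(Z_i)=\Gamma\times Z_i$, and this pulls back under $\operatorname{id}\times\tau_i$ to the ideal of the divisor $\Gamma\times E_{i+1}$. So $a\circ(\operatorname{id}\times\tau_i):\Gamma\times X_{i+1}\to X_i$ principalizes the ideal of $Z_i$ and, by the universal property of the blow-up, lifts to a holomorphic map $\Gamma\times X_{i+1}\to X_{i+1}$. For fixed $\gamma$ this map agrees with the lift of $\gamma$ to $X_{i+1}$ off $E_{i+1}$, hence everywhere.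
\end{proof}

An irreducible reduced compact complex space is said to be in class $\mathcal C$ (Moishezon) if it is bimeromorphic to a compact K\"ahler (projective) manifold.

\begin{corollary}\label{cor:singular}
Let $X$ be a reduced compact complex space all of whose irreducible components are in class $\mathcal C$ (respectively, Moishezon). Then $X$ has a smooth K\"ahler (respectively, projective) bimeromorphic model to which $\operatorname{Aut}(X)$ lifts.
\end{corollary}

\begin{proof}
Let $\varrho:X_1\to X$ be the functorial resolution of singularities \cite{BM,Wl}; every automorphism of $X$ lifts to $X_1$. The compact manifold $X_1$ has finitely many connected components, each bimeromorphic to an irreducible component of $X$, hence in class $\mathcal C$ (respectively, Moishezon). Theorem~\ref{thm:main}, which allows disconnected manifolds and automorphisms permuting the components, gives $\pi:\widetilde X\to X_1$ with $\widetilde X$ K\"ahler (respectively, projective) to which $\operatorname{Aut}(X_1)$ lifts. Lifting in two steps, $\operatorname{Aut}(X)$ lifts along $\varrho\circ\pi$.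
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM} Bierstone and Milman, Invent. Math. 128 (1997).

\bibitem{Dem} Demailly, \emph{Regularization of closed positive currents and intersection theory}, J. Alg. Geom. 1 (1992).

\bibitem{LMZ} Yujie Luo, Sheng Meng, De-Qi Zhang, \emph{Jordan property for automorphism groups of compact varieties}, arXiv:2502.16956 (2025).

\bibitem{Wl} W\l odarczyk, \emph{Resolution of singularities of analytic spaces} (2008).

\end{thebibliography}
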